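\title{Continuous injective codings of the hyperbolic measures of a surface diffeomorphism}

\begin{abstract}
Let $f$ be a diffeomorphism with H\"older-continuous differential of a compact surface. We construct a countable-state Markov shift and a continuous injective map from it to the surface that intertwines the shift with $f$ and whose image has full measure for every hyperbolic ergodic measure, periodic ones included, and measure zero for every other ergodic measure. This answers a question of Buzzi. The proof has two parts. Lyapunov norms defined without a fixed exponential rate produce one Markov shift that codes all hyperbolic measures at once, with fibers described by a locally finite relation between symbols. A combinatorial construction then turns any such coding into an injective one.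
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Codings by Markov shifts}

Throughout, $M$ is a compact boundaryless $C^\infty$ surface with a Riemannian metric, and $f$ is a diffeomorphism of $M$ whose differential is H\"older continuous. The word \emph{measure} always means an ergodic, invariant, Borel probability measure. A measure of $f$ is \emph{hyperbolic} if it has no zero Lyapunov exponent and has both a positive and a negative one (exponents are recalled in Section~\ref{sec:facts}); for $\chi>0$ it is \emph{$\chi$-hyperbolic} if moreover it has no exponent in $[-\chi,\chi]$. The measure equidistributed on a periodic orbit of period $n$ is hyperbolic exactly when $Df^n$ has eigenvalues $|\lambda_s|<1<|\lambda_u|$ there. We then call the orbit hyperbolic; sinks and sources are not hyperbolic in this sense.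

A countable oriented graph with vertex set $V$ defines a \emph{Markov shift}
\[
X=\{x\in V^{\mathbb Z}: x_n\to x_{n+1}\text{ is an edge for all } n\in\mathbb Z\},
\]
with the left shift $S:X\to X$ and the distance $d(x,y)=\exp(-\min\{|n|:x_n\neq y_n\})$. The graph need not be connected or irreducible, and $X$ may be empty. A sequence $x^{(n)}$ converges to $x$ if and only if, for each $i$, $x^{(n)}_i=x_i$ for all large $n$.

A \emph{coding} of $f$ by $(X,S)$ is a map $\pi:X\to M$ with $\pi\circ S=f\circ\pi$. It is \emph{finite-to-one} if every fiber is finite and \emph{injective} if every fiber has at most one point. It \emph{carries} a family of measures if $\pi(X)$ has full measure for each of them. Continuity of $\pi$ means ordinary, not necessarily uniform, continuity: the position of $\pi(x)$ is determined to any given precision by a finite window $x_{-k}\dots x_k$, whose width may depend on $x$. A continuous injective coding thus presents a part of the dynamics of $f$, with its measures, entropies and periods, as the set of paths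 on a graph.

\subsection{The question}

Three results frame the problem.
\begin{itemize}
\item[(a)] (Sarig; Buzzi) For $0<\chi'<\chi$ there is a Markov shift and an injective H\"older-continuous coding $\pi$ such that $\pi(X)$ has full measure for every $\chi$-hyperbolic measure and every periodic point in $\pi(X)$ defines a $\chi'$-hyperbolic measure.
\item[(b)] (Boyle--Buzzi) Applying (a) with $\chi$ decreasing to $0$ and fusing the resulting codings by a Borel construction gives a Borel but not continuous coding that carries all aperiodic hyperbolic measures. This coding discards the periodic orbits.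
\item[(c)] (Buzzi) The surface diffeomorphisms that admit a H\"older-continuous coding of all their aperiodic hyperbolic measures are characterized, and some admit none.
\end{itemize}
Between the Borel coding of (b) and the H\"older obstruction of (c) lies the following question, posed as open in \cite{Buzzi}.

\medskip\noindent\textbf{Question.} \emph{Does every $f$ as above admit a continuous finite-to-one coding by a Markov shift that carries all hyperbolic measures? Can the coding always be chosen injective?}
\medskip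

Without a condition on fibers the answer is immediate. Take the codings of (a) for $\chi=1,\frac12,\frac13,\dots$ and the disjoint union of their graphs. Points of different pieces are at distance $1$, so the union of the codings is continuous, and it carries every hyperbolic measure $\mu$, which is $\chi$-hyperbolic for all small $\chi$. For the same reason $\mu$-almost every point lies in all but finitely many of the images and has infinitely many preimages. The whole difficulty is to control the fibers.

H\"older continuity imposes a rate. If $\operatorname{dist}(\pi x,\pi y)\le C\,d(x,y)^{\kappa}$ and $x_n=y_n$ for all $n\geq0$, then $\operatorname{dist}(f^n\pi x,f^n\pi y)\le Ce^{-\kappa n}$, with one $\kappa$ for the whole shift, whereas nothing in the definition of a hyperbolic measure keeps the exponents uniformly away from $0$. Plain continuity imposes no rate. One may therefore guess that a finite-to-one continuous coding exists, provided a construction can be run with no threshold $\chi$ at all. Injectivity meets a second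 obstacle: an injective coding preserves periods, while a finite-to-one coding may well cover a fixed point by an orbit of period two and by nothing else (Example~\ref{ex:even}), so that injectivity cannot be reached by discarding part of the shift.

\subsection{The result}

The answer to both parts of the Question is yes. To describe the shift we obtain, let $\mathcal B$ be a countable set with a length function $n:\mathcal B\to\{1,2,\dots\}$. The associated \emph{loop graph} has vertices $(\beta,\tau)$, $\beta\in\mathcal B$, $0\le\tau<n(\beta)$, and edges $(\beta,\tau)\to(\beta,\tau+1)$ for $\tau+1<n(\beta)$ and $(\beta,n(\beta)-1)\to(\beta',0)$ for all $\beta'\in\mathcal B$. Its vertices are the steps of loops $\beta$ attached at a common base, and its bi-infinite paths are the free concatenations of these loops.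

\begin{theorem}\label{thm:main}
Let $f$ be a diffeomorphism with H\"older-continuous differential of a compact boundaryless surface $M$. There are a Markov shift $(X,S)$ and a continuous injective map $\hat\pi:X\to M$ with $\hat\pi\circ S=f\circ\hat\pi$ such that, for every ergodic invariant probability measure $\mu$ of $f$, $\mu(\hat\pi(X))=1$ if $\mu$ is hyperbolic and $\mu(\hat\pi(X))=0$ otherwise.

Consequently $\nu\mapsto\hat\pi_*\nu$ is an entropy-preserving bijection from the ergodic measures of $(X,S)$ onto the hyperbolic measures of $f$, and $\hat\pi$ induces a period-preserving bijection from the periodic orbits of $X$ onto the hyperbolic periodic orbits of $f$. The graph of $X$ can be taken to be a disjoint union of countably many loop graphs.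
\end{theorem}

By (c), ``continuous'' cannot be improved to ``H\"older continuous'' in general. The proof does not use (a) or (b); it relies only on the textbook facts listed in Section~\ref{sec:facts}.

\section{Reduction to two propositions}\label{sec:reduction}

\subsection{Standard facts}\label{sec:facts}

\begin{itemize}
\item[(F1)] \emph{Birkhoff's theorem.} If $\mu$ is a measure of a homeomorphism $f$ of a compact metric space and $\varphi$ is bounded and $\mu$-measurable, then $\frac1n\sum_{0\le j<n}\varphi(f^jz)$ and $\frac1n\sum_{-n\le j<0}\varphi(f^jz)$ tend to $\int\varphi\,d\mu$ for $\mu$-a.e.\ $z$. In particular (recurrence), if $\mu(E)>0$ then almost every orbit visits $E$ at infinitely many positive and infinitely many negative times.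
\item[(F2)] \emph{Oseledets' theorem.} For a measure $\mu$ of $f$ on $M$ there are numbers $\chi^-\le\chi^+$, the Lyapunov exponents, such that for a.e.\ $z$ the limit $\lim_{n\to+\infty}\frac1n\log|Df^n\zeta|$ exists for all nonzero $\zeta\in T_zM$ and its set of values is $\{\chi^-,\chi^+\}$. If $\chi^-<\chi^+$, there is a measurable splitting into lines $T_zM=E^-(z)\oplus E^+(z)$ with $DfE^\pm(z)=E^\pm(fz)$, such that for nonzero $\zeta\in E^-(z)$, resp.\ $E^+(z)$, the quantity $\frac1n\log|Df^n\zeta|$ tends to $\chi^-$, resp.\ $\chi^+$, both as $n\to+\infty$ and as $n\to-\infty$. Thus $\mu$ is hyperbolic if and only if $\chi^-<0<\chi^+$.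
\item[(F3)] \emph{Tychonoff's fixed point theorem.} A continuous self-map of a nonempty compact convex subset of a locally convex Hausdorff space has a fixed point.
\item[(F4)] \emph{Analytic sets.} A space is Polish if it is separable and completely metrizable; Markov shifts and compact metric spaces are Polish. The image of a Borel subset of a Polish space under a continuous map to a Polish space is called analytic. Analytic sets are universally measurable, that is, measurable for the completion of every Borel probability measure, and universally measurable sets form a $\sigma$-algebra. By the Lusin--Souslin theorem, a continuous injective map between Polish spaces sends Borel sets to Borel sets, so it is a Borel isomorphism onto its image, which is Borel.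
\end{itemize}

\begin{lemma}\label{lem:temper}
Let $\mu$ be a measure and $\varphi$ a finite $\mu$-measurable function on an invariant set of full measure, such that $\varphi\circ f-\varphi$ is bounded. Then $\varphi(f^nz)/n\to0$ as $n\to\pm\infty$ for $\mu$-a.e.\ $z$.
\end{lemma}

\begin{proof}
By (F1) applied to $\varphi\circ f-\varphi$, whose sums telescope, $\varphi(f^nz)/n$ converges a.e.\ as $n\to\pm\infty$. Choose $T$ with $\mu\{|\varphi|\le T\}>0$. By recurrence, $|\varphi(f^nz)|\le T$ along sequences $n\to+\infty$ and $n\to-\infty$, so both limits vanish.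
\end{proof}

\subsection{Bowen codings}

Let $\Sigma$ be a Markov shift with vertex set $V$ and shift $\sigma$. Its \emph{recurrent part} $\Sigma^\#$ is the set of $x\in\Sigma$ such that some vertex occurs infinitely often in $(x_i)_{i\ge0}$ and some vertex occurs infinitely often in $(x_i)_{i\le0}$. It is shift invariant, and it is Borel, being given by countable unions and intersections of the open sets $\{x_i=v\}$.

\begin{definition}\label{def:bowen}
Let $f$ be a homeomorphism of a compact metric space $Y$. A \emph{Bowen coding} of $f$ is a triple $(\Sigma,\sim,\pi)$ where $\Sigma$ is a Markov shift, $\sim$ is a reflexive and symmetric relation on its vertex set $V$ that is \emph{locally finite} (each vertex is related to finitely many vertices), and $\pi:\Sigma^\#\to Y$ is a continuous map with $\pi\circ\sigma=f\circ\pi$ such that, for $x,x'\in\Sigma^\#$,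
\begin{equation}\label{eq:bowen}
\pi(x)=\pi(x')\iff x_i\sim x'_i\ \text{ for all } i\in\mathbb Z .
\end{equation}
Its \emph{image} is $Z=\pi(\Sigma^\#)$, an analytic set with $f(Z)=Z$.
\end{definition}

The relation $\sim$ is not assumed transitive; geometrically it will mean that two small charts have comparable sizes and overlap. Fibers are not assumed finite either: the full shift on two related symbols is a Bowen coding of the identity of a one-point space.

\begin{proposition}\label{prop:A}
Let $f$ be as in Theorem~\ref{thm:main}. There is a Bowen coding of $f$ whose image $Z$ satisfies $\mu(Z)=1$ for every hyperbolic measure $\mu$ and $\mu(Z)=0$ for every other measure.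
\end{proposition}

\begin{proposition}\label{prop:B}
Let $(\Sigma,\sim,\pi)$ be a Bowen coding of a homeomorphism $f$ of a compact metric space $Y$, with image $Z$. There are a Markov shift $(X,S)$, whose graph is a disjoint union of countably many loop graphs, and a continuous injective map $\hat\pi:X\to Y$ with $\hat\pi\circ S=f\circ\hat\pi$, $\hat\pi(X)\subset Z$, and $\mu(\hat\pi(X))=1$ for every measure $\mu$ with $\mu(Z)=1$.
\end{proposition}

Proposition~\ref{prop:B} does two jobs: it removes the multiplicity, and it replaces $\Sigma^\#$ by a full Markov shift. It is proved in Section~\ref{sec:injective}. Proposition~\ref{prop:A} occupies Sections~\ref{sec:lyapunov}--\ref{sec:discretize}.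

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:B} to the Bowen coding of Proposition~\ref{prop:A}. If $\mu$ is hyperbolic, then $\mu(Z)=1$, so $\mu(\hat\pi(X))=1$. Otherwise $\mu(Z)=0$, so $\mu(\hat\pi(X))=0$ because $\hat\pi(X)\subset Z$.

By (F4), $\hat\pi$ is a Borel isomorphism from $X$ onto the $f$-invariant Borel set $\hat\pi(X)$, and it conjugates $S$ to $f$. Hence $\nu\mapsto\hat\pi_*\nu$ is a bijection, with inverse $\mu\mapsto(\hat\pi^{-1})_*\mu$, from the measures of $(X,S)$ onto the measures of $f$ that give full mass to $\hat\pi(X)$, which are the hyperbolic ones. The systems $(S,\nu)$ and $(f,\hat\pi_*\nu)$ are isomorphic, so they have the same entropy.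

By injectivity, $S^ny=y$ if and only if $f^n\hat\pi(y)=\hat\pi(y)$. So a periodic orbit of $X$ is mapped bijectively onto a periodic orbit of $f$ of the same period, whose measure is carried by $\hat\pi(X)$ and is therefore hyperbolic; distinct orbits have distinct images. Conversely, a hyperbolic periodic orbit gives positive mass to each of its points, so it lies in $\hat\pi(X)$ and its preimage is a periodic orbit.
\end{proof}

\section{From a Bowen coding to an injective coding}\label{sec:injective}

Fix a Bowen coding $(\Sigma,\sim,\pi)$ with image $Z$. A \emph{code} of $z\in Z$ is an $x\in\Sigma^\#$ with $\pi(x)=z$; by \eqref{eq:bowen}, two codes of the same point are related at every time. A \emph{path} is a finite or infinite sequence of vertices along edges, the length of a finite path is its number of edges, and $x_{[i,j]}=(x_i,\dots,x_j)$. The object canonically attached to $z$ is not a code but the set of all its codes. For $z\in Z$ and $i<j$ put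
\[
P_i(z)=\{x_i: x\text{ a code of }z\},\qquad \beta_{ij}(z)=\{x_{[i,j]}: x\text{ a code of }z\}.
\]
If $x$ is one code of $z$, all elements of $P_i(z)$ are related to $x_i$, so $P_i(z)$ is finite and nonempty by local finiteness. Hence $\beta_{ij}(z)$ is a finite set of paths of length $j-i$, regarded as words with no time index; its set of initial vertices is $P_i(z)$ and its set of terminal vertices is $P_j(z)$. The codes of $fz$ are the shifts of the codes of $z$, so $P_i(fz)=P_{i+1}(z)$ and $\beta_{ij}(fz)=\beta_{i+1,j+1}(z)$.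

The plan is to cut the set of codes of $z$ at times determined by $z$ and to use the pieces $\beta_{ij}(z)$ as loops.

\subsection{An example}

\begin{example}\label{ex:even}
Let $V=\{\mathsf a,\mathsf b,\mathsf c\}$ with edges $\mathsf a\to\mathsf a$, $\mathsf a\to\mathsf b$, $\mathsf b\to\mathsf c$, $\mathsf c\to\mathsf a$, $\mathsf c\to\mathsf b$. Label $\mathsf a$ by $1$ and $\mathsf b,\mathsf c$ by $0$. Let $f$ be the shift on $Y=\{0,1\}^{\mathbb Z}$, let $\pi$ replace each vertex by its label, and let $v\sim v'$ mean equality of labels. Since $V$ is finite, $\Sigma^\#=\Sigma$, and this is a Bowen coding. Distinct successors of a vertex have distinct labels, and so do distinct predecessors; hence a code is determined by its image and by one of its vertices. If $z_j=1$ for some $j$, then $x_j=\mathsf a$ and $z$ has a unique code. The fixed point $0^\infty$ has two codes, the two points of the orbit $\dots\mathsf{bcbc}\dots$ of period two. An injective coding needs a fixed point above $0^\infty$, and $\Sigma$ has none.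

Cut first at the times $i$ with $P_i(z)=\{\mathsf a\}$, that is, $z_i=1$. The pieces between consecutive cuts are the singletons $\{\mathsf a(\mathsf{bc})^k\mathsf a\}$, $k\ge0$. Any concatenation of them is the unique code of its image, which is cut at exactly the junctions. This gives a loop graph with one loop of each odd length. Cut next at the times with $P_i(z)=\{\mathsf b,\mathsf c\}$. This concerns $0^\infty$ only, every time is a cut, and the piece is the two-element set $\{\mathsf{bc},\mathsf{cb}\}$: one loop of length $1$. The union of the two loop graphs codes injectively $0^\infty$ and the points of $Z$ with infinitely many $1$'s in both directions. This set carries every measure on $Z$: by recurrence if $\mu\{z_0=1\}>0$, and because $\mu$ is the Dirac mass at $0^\infty$ otherwise.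

Two things could have gone wrong. Suppose we cut at the times with $P_i(z)=\{\mathsf b\}$. The piece $\{\mathsf{bcb}\}$ occurs (in points containing $100001$), and repeating it forever gives an orbit of period two above $0^\infty$. The concatenated point has acquired a new code, and the cuts are no longer visible on it. The set $\{\mathsf a\}$ is safe because a vertex related to $\mathsf a$ is $\mathsf a$; the set $\{\mathsf b\}$ is not, since $\mathsf c\sim\mathsf b$; but the wider window $(\{\mathsf a\},\{\mathsf b\},\{\mathsf c\})$ is safe again, since a path related to $\mathsf{abc}$ equals $\mathsf{abc}$. Second, the safe windows $(\{\mathsf a\})$ and $(\{\mathsf a\},\{\mathsf a\},\{\mathsf a\})$ both cut $1^\infty$, and using both would code it twice: a priority rule is needed.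
\end{example}

\subsection{Stations}

\begin{lemma}\label{lem:closure}
If $x\in\Sigma^\#$, $x'\in\Sigma$ and $x'_i\sim x_i$ for all $i$, then $x'$ is a code of $\pi(x)$.
\end{lemma}

\begin{proof}
At the infinitely many times $i\geq0$ when $x_i$ equals a fixed vertex $v$, the vertex $x'_i$ lies in the finite set of vertices related to $v$, so one of them recurs. The same holds for $i\le0$. Thus $x'\in\Sigma^\#$, and \eqref{eq:bowen} applies.
\end{proof}

A \emph{window of radius $N\ge0$} is a family $\mathbf P=(\mathbf P_t)_{|t|\le N}$ of finite nonempty subsets of $V$. Let $\operatorname{Rel}(\mathbf P)$ be the set of central vertices $w_0$ of the paths $(w_t)_{|t|\le N}$ such that $w_t\sim v$ for all $v\in\mathbf P_t$ and all $|t|\le N$. The window is a \emph{station} if $\operatorname{Rel}(\mathbf P)=\mathbf P_0$. These are the safe windows of the example. There are countably many stations. For $z\in Z$ put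
\[
\operatorname{Cut}_{\mathbf P}(z)=\{i\in\mathbb Z: P_{i+t}(z)=\mathbf P_t\text{ for all }|t|\le N\},
\]
so that $i\in\operatorname{Cut}_{\mathbf P}(z)$ if and only if $0\in\operatorname{Cut}_{\mathbf P}(f^iz)$.

\begin{lemma}\label{lem:stations}
For every $z\in Z$ there is a station $\mathbf P$ with $0\in\operatorname{Cut}_{\mathbf P}(z)$.
\end{lemma}

\begin{proof}
Fix a code $x$ of $z$ and let $\mathcal R_N=\operatorname{Rel}\big((P_t(z))_{|t|\le N}\big)$. These sets are finite (their elements are related to $x_0$), decrease with $N$, and contain $P_0(z)$, because codes of $z$ are pairwise related. Let $w\in\bigcap_N\mathcal R_N$, witnessed by paths $(w^{(N)}_t)_{|t|\le N}$. For each $t$ the vertices $w^{(N)}_t$ lie in the finite set of vertices related to $x_t$, so a diagonal extraction (K\"onig's lemma) yields $x'\in\Sigma$ with $x'_0=w$ and $x'_t\sim x_t$ for all $t$. By Lemma~\ref{lem:closure}, $w\in P_0(z)$. A decreasing sequence of finite sets is eventually equal to its intersection, so $\mathcal R_N=P_0(z)$ for large $N$,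 and then $(P_t(z))_{|t|\le N}$ is a station.
\end{proof}

For the priority rule, enumerate the stations of each radius and order all stations lexicographically by (radius, rank in the enumeration). This is a well-order $\prec$, and $\mathbf Q\prec\mathbf P$ implies that the radius of $\mathbf Q$ is at most that of $\mathbf P$. Let
\[
Z_{\mathbf P}=\{z\in Z:\operatorname{Cut}_{\mathbf Q}(z)=\emptyset\text{ for all }\mathbf Q\prec\mathbf P\},
\]
an $f$-invariant set, and let $\mathcal B_{\mathbf P}$ be the countable set of all $\beta_{ij}(z)$ with $z\in Z_{\mathbf P}$ and $i<j$ consecutive elements of $\operatorname{Cut}_{\mathbf P}(z)$. Its elements are called \emph{blocks}; the length of a block is the common length of its paths. The initial and the terminal vertex sets of every block equal $\mathbf P_0$.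

\subsection{Free concatenation of blocks}

The next lemma is the heart of the matter: blocks coming from unrelated points can be concatenated at will, and the resulting point remembers how it was built.

\begin{lemma}\label{lem:concat}
Let $\mathbf P$ be a station of radius $N$, let $(t_m)_{m\in\mathbb Z}$ be a strictly increasing sequence of integers, and let $\beta_m\in\mathcal B_{\mathbf P}$ have length $t_{m+1}-t_m$. Call $x\in V^{\mathbb Z}$ a \emph{composite path} if $x_{[t_m,t_{m+1}]}\in\beta_m$ for all $m$.
\begin{itemize}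
\item[(i)] If $k<l$ and $(x_i)_{t_k\le i\le t_l}$ satisfies $x_{[t_m,t_{m+1}]}\in\beta_m$ for $k\le m<l$, then it extends to a composite path.
\item[(ii)] There is $z^*\in Z$ whose codes are exactly the composite paths.
\item[(iii)] $\beta_{t_mt_{m+1}}(z^*)=\beta_m$ for all $m$, $\operatorname{Cut}_{\mathbf P}(z^*)=\{t_m:m\in\mathbb Z\}$, and $z^*\in Z_{\mathbf P}$.
\end{itemize}
\end{lemma}

\begin{proof}
Replacing points by iterates, write $\beta_m=\beta_{t_mt_{m+1}}(z^{(m)})$ with $z^{(m)}\in Z_{\mathbf P}$ and $t_m,t_{m+1}$ consecutive in $\operatorname{Cut}_{\mathbf P}(z^{(m)})$.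

(i) The vertex $x_{t_l}$ lies in $\mathbf P_0$, so it is the initial vertex of a path of $\beta_l$; the vertex $x_{t_k}$ lies in $\mathbf P_0$, so it is the terminal vertex of a path of $\beta_{k-1}$. Repeat.

(ii) Composite paths exist by (i). They lie in $\Sigma^\#$, being in the finite set $\mathbf P_0$ at each time $t_m$. Two of them are related at every time, since on $[t_m,t_{m+1}]$ both are restrictions of codes of $z^{(m)}$. So they all code one point $z^*$. For $i\in[t_m,t_{m+1}]$ let $V_i=P_i(z^{(m)})$; at $i=t_m$ both definitions give $\mathbf P_0$. By (i), $V_i$ is the set of vertices of composite paths at time $i$.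

\emph{Step 1: $V_{t_m+t}=\mathbf P_t$ for all $m$ and $|t|\le N$.} The point is that the window around $t_m$ may extend over several blocks. For $t\ge0$ we use induction on $t$, for all $m$ at once. If $t_m+t\le t_{m+1}$, then $V_{t_m+t}=P_{t_m+t}(z^{(m)})=\mathbf P_t$. Otherwise $t_m+t=t_{m+1}+t'$ with $0<t'<t$. By induction $V_{t_{m+1}+t'}=\mathbf P_{t'}$, and $\mathbf P_{t'}=P_{t_{m+1}+t'}(z^{(m)})=P_{t_m+t}(z^{(m)})=\mathbf P_t$ because both $t_m$ and $t_{m+1}$ are cuts of $z^{(m)}$. For $t\le 0$ argue in the same way on $|t|$, with $z^{(m-1)}$ and its cuts $t_{m-1},t_m$.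

\emph{Step 2: every code $x'$ of $z^*$ is a composite path.} The path $x'$ is related at all times to all composite paths. By Step 1, $x'_{t_m+t}\sim v$ for all $v\in\mathbf P_t$, $|t|\le N$, so $x'_{t_m}\in\operatorname{Rel}(\mathbf P)=\mathbf P_0$ for all $m$. This is the only use of the station property. Fix $m$. Since $P_{t_m}(z^{(m)})=P_{t_{m+1}}(z^{(m)})=\mathbf P_0$, there are codes $y^-,y^+$ of $z^{(m)}$ with $y^-_{t_m}=x'_{t_m}$ and $y^+_{t_{m+1}}=x'_{t_{m+1}}$. Let $y\in\Sigma$ coincide with $y^-$ up to time $t_m$, with $x'$ on $[t_m,t_{m+1}]$, and with $y^+$ from time $t_{m+1}$ on. Then $y$ is related to $y^-$ at all times: trivially up to $t_m$; from $t_{m+1}$ on because $y^\pm$ code the same point; and on $[t_m,t_{m+1}]$ because $y^-_{[t_m,t_{m+1}]}\in\beta_m$ extends to a composite path, to which $x'$ is related. By Lemma~\ref{lem:closure}, $y$ is a code of $z^{(m)}$, so $x'_{[t_m,t_{m+1}]}\in\beta_m$.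

(iii) By (i) and (ii), $\beta_{t_mt_{m+1}}(z^*)=\beta_m$ and $P_i(z^*)=V_i$ for all $i$. We claim that $P_i(z^*)=P_i(z^{(m)})$ for $t_m-N\le i\le t_{m+1}+N$. On $[t_m,t_{m+1}]$ this is the definition of $V_i$; for $i=t_{m+1}+t$ or $i=t_m-t$ with $0\le t\le N$, both sides equal $\mathbf P_{t}$, resp.\ $\mathbf P_{-t}$, by Step 1. Consequently, if $\mathbf Q$ is a station of radius at most $N$ and $i\in[t_m,t_{m+1}]$, then $i\in\operatorname{Cut}_{\mathbf Q}(z^*)$ if and only if $i\in\operatorname{Cut}_{\mathbf Q}(z^{(m)})$. For $\mathbf Q=\mathbf P$ this gives the cuts, since $t_m,t_{m+1}$ are consecutive cuts of $z^{(m)}$. For $\mathbf Q\prec\mathbf P$, whose radius is at most $N$ by the choice of the order, it gives $\operatorname{Cut}_{\mathbf Q}(z^*)=\emptyset$.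
\end{proof}

\subsection{Proof of Proposition~\ref{prop:B}}

Let $X$ be the Markov shift of the disjoint union, over all stations $\mathbf P$, of the loop graphs of $\mathcal B_{\mathbf P}$; its vertices are triples $(\mathbf P,\beta,\tau)$. From a vertex, the path is forced forward to the end of $\beta$ and backward to its beginning. So a point $y\in X$ is the same thing as a station $\mathbf P$, a set of times $\{t_m\}$ unbounded in both directions (those with $\tau=0$), and blocks $\beta_m\in\mathcal B_{\mathbf P}$ of lengths $t_{m+1}-t_m$. Let $\hat\pi(y)=z^*\in Z$ be the point of Lemma~\ref{lem:concat}. The composite paths for $Sy$ are the shifts of those for $y$, so $\hat\pi\circ S=f\circ\hat\pi$.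

\emph{Continuity.} Let $y^{(n)}\to y$ and let $x$ be a composite path for $y$. Given $k$, choose $m_-<m_+$ with $[-k,k]\subset[t_{m_-},t_{m_+}]$. For large $n$, $y^{(n)}$ agrees with $y$ on $[t_{m_-},t_{m_+}]$, so it has the same station and the same blocks at the same times there, and by Lemma~\ref{lem:concat}(i) some composite path for $y^{(n)}$ agrees with $x$ on $[-k,k]$. Hence there are composite paths $x^{(n)}$ for $y^{(n)}$ with $x^{(n)}\to x$ in $\Sigma^\#$, and $\hat\pi(y^{(n)})=\pi(x^{(n)})\to\pi(x)=\hat\pi(y)$.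

\emph{Injectivity.} Let $\hat\pi(y)=\hat\pi(y')=z$, with stations $\mathbf P,\mathbf P'$. By Lemma~\ref{lem:concat}(iii), $\operatorname{Cut}_{\mathbf P}(z)\ne\emptyset$ and $z\in Z_{\mathbf P'}$, which excludes $\mathbf P\prec\mathbf P'$; exchanging the roles excludes $\mathbf P'\prec\mathbf P$. So $\mathbf P=\mathbf P'$, and for both $y$ and $y'$ the times are the elements of $\operatorname{Cut}_{\mathbf P}(z)$ and the blocks are the $\beta_{t_mt_{m+1}}(z)$. Hence $y=y'$.

\emph{Full measure.} The sets $Z_{t,v}=\{z\in Z:v\in P_t(z)\}=\pi(\{x\in\Sigma^\#:x_t=v\})$ are analytic, and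
\[
E_{\mathbf P}:=\{z\in Z:0\in\operatorname{Cut}_{\mathbf P}(z)\}=\bigcap_{|t|\le N}\Big(\bigcap_{v\in\mathbf P_t}Z_{t,v}\setminus\bigcup_{v\notin\mathbf P_t}Z_{t,v}\Big)
\]
is universally measurable by (F4). Let $\mu(Z)=1$. By Lemma~\ref{lem:stations} the countably many sets $E_{\mathbf P}$ cover $Z$; let $\mathbf P$ be the $\prec$-least station with $\mu(E_{\mathbf P})>0$. The set $\bigcup_{\mathbf Q\prec\mathbf P}\bigcup_{i}f^{-i}E_{\mathbf Q}$ is null, so a.e.\ $z$ lies in $Z_{\mathbf P}$. By recurrence, for a.e.\ $z$ the set $\operatorname{Cut}_{\mathbf P}(z)=\{i:f^iz\in E_{\mathbf P}\}=\{t_m\}$ is unbounded in both directions. For such $z$ the $\beta_{t_mt_{m+1}}(z)$ belong to $\mathcal B_{\mathbf P}$ and define a point $y\in X$, and any code of $z$ is a composite path for $y$, so $\hat\pi(y)=z$. Since $\hat\pi(X)$ is Borel by (F4), $\mu(\hat\pi(X))=1$. This proves Proposition~\ref{prop:B}.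

\section{Lyapunov coordinates without a rate}\label{sec:lyapunov}

We turn to Proposition~\ref{prop:A}. The vertices of $\Sigma$ will be small linear charts in which $f$ is nearly diagonal. This section attaches to suitable points $z$ an ideal chart $C_z$ and an ideal size $\eta(z)$, canonically and with no reference to a measure; vertices are discretizations of these data.

We write $z_i=f^iz$. Let $L_0\ge1$ bound the Riemannian operator norms of $Df$ and $Df^{-1}$, and put $K_0=L_0^2(1+L_0^2)^{1/2}$. Let $\Lambda\ge2$ be a constant, to be fixed in Section~\ref{sec:graph}.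

\subsection{Split points}

A norm such as $\sum_{k\ge0}e^{2k\chi}|Df^k\zeta|^2$ is contracted by $Df$ at the uniform rate $e^{-2\chi}$, but it converges only when the exponent is at most $-\chi$. To treat all hyperbolic measures at once we take $\chi=0$ and accept a contraction that depends on the point. For $z\in M$ let
\[
E^s(z)=\Big\{\zeta\in T_zM:\sum_{k\ge0}|Df^k\zeta|^2<\infty\Big\},\qquad E^u(z)=\Big\{\zeta\in T_zM:\sum_{k\ge0}|Df^{-k}\zeta|^2<\infty\Big\}.
\]
These are linear subspaces, and $Df$ maps them onto $E^s(fz)$, $E^u(fz)$. Call $z$ \emph{split} if $E^s(z)$ and $E^u(z)$ are distinct lines; the set $M_*$ of split points is invariant. For $z\in M_*$ choose unit vectors $e^s(z),e^u(z)$ in these lines and let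
\[
s(z)^2=\sum_{k\ge0}|Df^ke^s(z)|^2,\qquad u(z)^2=\sum_{k\ge0}|Df^{-k}e^u(z)|^2 .
\]
Let $C_z:\mathbb R^2\to T_zM$ be the linear map with $C_ze_1=e^s(z)/s(z)$, $C_ze_2=e^u(z)/u(z)$, let $\alpha(z)$ be the area of the parallelogram spanned by these two vectors, and put
\[
\ell(z)=\Lambda/\alpha(z),\qquad Q(z)=\ell(z)^{-100},\qquad g(z)=\ell(z)^{-3}.
\]
Only the signs of the columns of $C_z$ depend on the choices. If $\phi$ is the angle between the two lines, then $\ell=\Lambda su/\sin\phi\geq\Lambda$: the single number $\ell(z)$ measures how poor the hyperbolicity at $z$ is.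

\begin{lemma}\label{lem:algebra}
Let $z\in M_*$. Then $s(z)^2,u(z)^2\ge1+L_0^{-2}$, and $C_{fz}^{-1}\,Df\,C_z=\operatorname{diag}(A(z),B(z))$ with
\begin{gather}
|A(z)|^2=1-s(z)^{-2},\qquad |B(z)|^{-2}=1-u(fz)^{-2},\label{eq:AB}\\
|Dfe^s(z)|=|A(z)|\,\frac{s(z)}{s(fz)},\qquad|Dfe^u(z)|=|B(z)|\,\frac{u(z)}{u(fz)}.\label{eq:growth}
\end{gather}
Moreover $(1+L_0^2)^{-1}\le|A|^2<1<|B|^2\le1+L_0^2$, $\ell(fz)/\ell(z)\in[K_0^{-1},K_0]$, and $\log s$, $\log u$, $\log\ell$ have bounded increments along $f$.
\end{lemma}

\begin{proof}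
The first two terms of each series give the lower bounds. Since $Df$ preserves the lines, the matrix is diagonal, and taking norms in $Df\,C_ze_k=C_{fz}\operatorname{diag}(A,B)e_k$ gives \eqref{eq:growth}. Splitting off the first term of each series,
\[
s(z)^2=1+|Dfe^s(z)|^2s(fz)^2,\qquad u(fz)^2=1+|Dfe^u(z)|^{-2}u(z)^2 .
\]
By \eqref{eq:growth} these read $s(z)^2=1+|A|^2s(z)^2$ and $u(fz)^2=1+|B|^{-2}u(fz)^2$, which is \eqref{eq:AB}. Then $|A|^2$ and $|B|^{-2}$ lie in $[1-(1+L_0^{-2})^{-1},1)=[(1+L_0^2)^{-1},1)$. Comparing areas, $|\det Df|\,\alpha(z)=|AB|\,\alpha(fz)$, so $\ell(fz)/\ell(z)=|AB|/|\det Df|$, with $|\det Df|\in[L_0^{-2},L_0^2]$ and $|AB|^{\pm1}\le(1+L_0^2)^{1/2}$. The increments of $\log s$ and $\log u$ are bounded by \eqref{eq:growth}.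
\end{proof}

\begin{example}\label{ex:saddle}
Let $z$ be a fixed point where $Df$ has eigenvalues $|\lambda_s|<1<|\lambda_u|$. The series are geometric: $s^2=(1-\lambda_s^2)^{-1}$ and $u^2=(1-\lambda_u^{-2})^{-1}$, while $A=\lambda_s$, $B=\lambda_u$, in accordance with \eqref{eq:AB}. The hyperbolicity gap satisfies $1-|\lambda_s|\ge\frac12(1-\lambda_s^2)=\frac12s^{-2}\ge\ell^{-2}$. Read $f$ in a chart and then in the coordinates $\xi$ given by $C_z$. If $Df$ is $\theta$-H\"older, the derivative on a box of radius $\rho$ differs from $\operatorname{diag}(\lambda_s,\lambda_u)$ by at most a constant times $\|C_z^{-1}\|\rho^\theta$, and $\|C_z^{-1}\|$ is at most a constant times $\ell$. For $\rho=Q^{100/\theta}$ this error is of order $\ell^{1-10^4}$, negligible against $\ell^{-2}$. As $|\lambda_s|\to1$ the number $\ell$ tends to infinity and the box shrinks, but no threshold is crossed: the gap is a fixed small power of $1/\ell$, and the box is a fixed huge power of $1/\ell$.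
\end{example}

\subsection{The size function}

Along a general orbit $Q$ may jump by a factor $K_0^{100}$ in one step, which would swamp a contraction of strength $\ell^{-2}$. We need a size $\eta\le Q$ whose logarithm varies by much less than $\ell^{-2}$ per step; this is the role of $g=\ell^{-3}$. For $z\in M_*$ put
\begin{equation}\label{eq:pr}
p(z)=\inf_{k\ge0}Q(z_k)\,e^{\sum_{0\le j<k}g(z_j)},\qquad r(z)=\inf_{k\ge0}Q(z_{-k})\,e^{\sum_{-k\le j<0}g(z_j)},
\end{equation}
and $\eta(z)=\min\{p(z),r(z)\}$. The term $k=0$ gives $p,r\le Q\le\Lambda^{-100}$, and separating it from the others gives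
\begin{equation}\label{eq:rec}
p(z)=\min\{Q(z),e^{g(z)}p(fz)\},\qquad r(fz)=\min\{Q(fz),e^{g(z)}r(z)\}.
\end{equation}
We keep track of $p$ and $r$ separately because each obeys a one-step recursion, which a graph can impose as a condition on edges. At the fixed point of Example~\ref{ex:saddle}, $p=r=\eta=Q$. The recursions force slow variation of $\eta$, even when they hold approximately.

\begin{lemma}\label{lem:slow}
Let $0<p,r\le Q$, $0<p',r'\le Q'$ and $g,\tau\ge0$ be numbers with
\[
|\log p-\log\min\{Q,e^gp'\}|\le\tau,\qquad|\log r'-\log\min\{Q',e^gr\}|\le\tau .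
\]
Then $\eta=\min\{p,r\}$ and $\eta'=\min\{p',r'\}$ satisfy $|\log\eta'-\log\eta|\le g+2\tau$.
\end{lemma}

\begin{proof}
\emph{Upper bound for $\eta'$.} We have $\eta'\le r'\le e^{g+\tau}r$, which suffices if $\eta=r$. Let $\eta=p$. Either $p\ge e^{-\tau}Q\ge e^{-\tau}r$, and then $\eta'\le e^{g+2\tau}p$; or $p\ge e^{g-\tau}p'\ge e^{-\tau}\eta'$. \emph{Lower bound.} We have $p'\ge e^{-g-\tau}p\ge e^{-g-\tau}\eta$. Either $r'\ge e^{g-\tau}r\ge e^{-\tau}\eta$, or $r'\ge e^{-\tau}Q'\ge e^{-\tau}p'\ge e^{-g-2\tau}\eta$.
\end{proof}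

\subsection{Split points and hyperbolic measures}

\begin{lemma}\label{lem:measures}
Let $\mu$ be a measure of $f$.
\begin{itemize}
\item[(i)] If some invariant $\mu$-measurable set $Z\subset M_*$ has $\mu(Z)=1$, then $\mu$ is hyperbolic.
\item[(ii)] If $\mu$ is hyperbolic, there is an invariant set of full measure contained in $M_*$ on which $\eta$ is measurable and positive.
\end{itemize}
\end{lemma}

\begin{proof}
The function $\zeta\mapsto\sum_{k\ge0}|Df^k\zeta|^2\in[1,\infty]$ on the compact unit tangent bundle is a supremum of continuous functions, so its sublevel sets are compact. Their projections to $M$ are compact and are the sublevel sets of $z\mapsto\min_{|\zeta|=1}\sum_{k\ge0}|Df^k\zeta|^2$, which is therefore Borel. On $M_*$ this function equals $s^2$, since the sum is infinite off $E^s(z)$. So $s$ is the restriction of a Borel function; the same argument with $f^{-1}$ applies to $u$.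

(i) By \eqref{eq:growth}, $\log|Df^ne^s(z)|=\sum_{0\le j<n}\log|A(z_j)|+\log s(z)-\log s(z_n)$. By Lemma~\ref{lem:algebra}, $\log|A|$ is a bounded, measurable, negative function on $Z$ and $\log s$ has bounded increments. By (F1) and Lemma~\ref{lem:temper}, $\frac1n\log|Df^ne^s(z)|\to\int\log|A|\,d\mu<0$ a.e. The same computation with $B$ and $u$ gives $\frac1n\log|Df^ne^u(z)|\to\int\log|B|\,d\mu>0$. By (F2), $\chi^-<0<\chi^+$.

(ii) At a point where the conclusions of (F2) hold, vectors of $E^-(z)$ decay exponentially in the future, and any other vector has a nonzero component in $E^+(z)$, which grows exponentially; so $E^s(z)=E^-(z)$. Reversing time, $E^u(z)=E^+(z)$. So a.e.\ $z$ is split, and $\ell=\Lambda su/\sin\phi$ is measurable, hence so are $p,r,\eta$. By Lemma~\ref{lem:temper}, $\log Q(z_{\pm k})=o(k)$. By (F1), the sums in the exponents of \eqref{eq:pr} are $k\int g\,d\mu+o(k)$, with $\int g\,d\mu>0$. So the terms in \eqref{eq:pr} tend to infinity, and the infima are positive. Intersect the iterates of the set so obtained.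
\end{proof}

\section{The graph of charts}\label{sec:graph}

\subsection{Atlas and constants}

On $\mathbb R^2$ we use the sup norm $|\cdot|$ and the associated operator norm, and $R(\rho)=\{|\xi|\le\rho\}$. Coordinates of $\xi$ are written $\xi^1,\xi^2$. Let $Df$ be $\theta$-H\"older, $0<\theta\le1$. Take finitely many smooth charts $\kappa_a:U_a\to\mathbb R^2$ and compact sets $\Omega_a\subset\kappa_a(U_a)$ with $\bigcup_a\kappa_a^{-1}(\Omega_a)=M$. Let $\Omega_a^\rho$ be the closed $\rho$-neighborhood of $\Omega_a$, and fix $\varrho>0$ with $\Omega_a^\varrho\subset\kappa_a(U_a)$ for all $a$. For $y\in\Omega_a^\varrho$ let $|\cdot|_y$ be the Riemannian norm read in the chart at $y$, and $j(y)$ the area density: the columns of a matrix $C$ span a parallelogram of Riemannian area $j(y)|\det C|$. Put $f_{aa'}=\kappa_{a'}f\kappa_a^{-1}$. By compactness there are $L\ge2$ and $\varrho_1\in(0,\varrho/4)$ such that: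
\begin{itemize}
\item[(A1)] if $y\in\Omega_a^{\varrho/4}$ and $f(\kappa_a^{-1}y)\in\kappa_{a'}^{-1}(\Omega_{a'}^{\varrho/2})$, then $f_{aa'}$ is defined on $y+R(\varrho_1)$, and there $\|Df_{aa'}\|\le L$ and $Df_{aa'}$ is $\theta$-H\"older with constant $L$;
\item[(A2)] for $y,y'\in\Omega_a^\varrho$: $L^{-1}|\zeta|\le|\zeta|_y\le L|\zeta|$, $\big||\zeta|_y-|\zeta|_{y'}\big|\le L|y-y'||\zeta|$, $L^{-1}\le j(y)\le L$, and $|j(y)-j(y')|\le L|y-y'|$;
\item[(A3)] for $y\in\Omega_a^{\varrho/2}$: $\operatorname{diam}\kappa_a^{-1}(y+R(\rho))\le2L\rho$ if $\rho\le\varrho_1$; and if $\operatorname{dist}(\kappa_a^{-1}y,q)\le\varrho_1$, then $q\in U_a$ and $|\kappa_a(q)-y|\le L\operatorname{dist}(\kappa_a^{-1}y,q)$.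
\end{itemize}
(For (A3), measure segments with (A2), and take $\varrho_1<\varrho/2L$, so that a curve of length about $\varrho_1$ from $\kappa_a^{-1}y$ cannot leave $\kappa_a^{-1}(y+R(\varrho/2))$.)

Put $K=2K_0$ and fix an integer $b\ge200/\theta$. The symbol $c_0$ denotes various constants $\ge1$ that depend only on $f$, the atlas, $\theta,L,\varrho_1,K,b$, and not on $\Lambda$. Finitely many of them occur, and we fix $\Lambda$ larger than all of them and than $20b$ and $2K$. Every quantity called $\eta$ below satisfies $0<\eta\le\ell^{-100}\le\Lambda^{-100}$ for the corresponding $\ell$, so that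
\begin{equation}\label{eq:absorb}
c_0\,\eta^{1/100}\le1,\qquad\ell\,\eta^{1/100}\le1 .
\end{equation}
A factor $c_0$ or $\ell$ costs at most $1/100$ in the exponent of $\eta$; in particular $c_0\eta\le\varrho_1$, because $1/\varrho_1$ is one of the constants. We write $O^*(t)$ for a number of absolute value at most $t$.

\subsection{Vertices}

A \emph{vertex} is a tuple $v=(a,c,C,p,r)$, written $(a_v,c_v,C_v,p(v),r(v))$ when needed, where $a$ is a chart index, $c\in\Omega_a^{\varrho/4}$, $C\in GL_2(\mathbb R)$ with $|Ce_1|_c<1$ and $|Ce_2|_c<1$, and $p,r>0$, subject to the two conditions (V1), (V2) below. Imitating Section~\ref{sec:lyapunov}, put $s(v)=|Ce_1|_c^{-1}$, $u(v)=|Ce_2|_c^{-1}$, $\alpha(v)=j(c)|\det C|$ and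
\[
\ell(v)=\Lambda/\alpha(v),\quad Q(v)=\ell(v)^{-100},\quad g(v)=\ell(v)^{-3},\quad\gamma(v)=\ell(v)^{-2},\quad\eta(v)=\min\{p,r\}.
\]
\begin{itemize}
\item[(V1)] $p,r\le Q(v)$.
\item[(V2)] If $m$ is the integer with $2^{-m-1}<\eta(v)\le2^{-m}$, called the \emph{level} of $v$, then $p$, $r$ and all entries of $c$ and $C$ lie in $2^{-8bm}\mathbb Z$.
\end{itemize}
Let $V$ be the set of vertices. The grid in (V2) is much finer than the size $\eta$, yet depends on $\eta$ only; this is the source of local finiteness.

\begin{lemma}\label{lem:vertices}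
For every $t>0$ the set $\{v\in V:\eta(v)\ge t\}$ is finite; hence $V$ is countable. For $v\in V$, omitting $v$ from the notation,
\begin{gather}
1<s,u\le\ell/\Lambda,\qquad\|C\|\le2L,\qquad\|C^{-1}\|\le\ell,\qquad\gamma\ge\eta^{1/50},\qquad g\ge\eta^{3/100},\label{eq:vbounds}\\
e^{-\gamma}+\eta^{40}\le e^{-\gamma/2},\qquad e^\gamma-\eta^{40}\ge e^{\gamma/2}.\label{eq:gap}
\end{gather}
\end{lemma}

\begin{proof}
Since $\alpha\le1/(su)$, we have $\ell\ge\Lambda su$. By (A2) the entries of $C$ are bounded by $L$, so $C$ and its adjugate have norm at most $2L$; as $|\det C|\ge\alpha/L$, we get $\|C^{-1}\|\le2L^2/\alpha=2L^2\ell/\Lambda\le\ell$. The bounds on $\gamma,g$ restate $\eta\le\ell^{-100}$. For \eqref{eq:gap}, as $\gamma\le1$, $e^{-\gamma/2}-e^{-\gamma}=e^{-\gamma}(e^{\gamma/2}-1)\ge\gamma/6$ and $e^\gamma-e^{\gamma/2}\ge\gamma/2$, while $\gamma/6\ge\eta^{1/50}/6\ge\eta^{40}$. Finally, if $t\le\eta(v)\le1$ the level takes finitely many values, and $c,C,p,r$ are bounded and lie on finitely many grids.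
\end{proof}

The \emph{chart} of $v$ is the injective map $\Psi_v(\xi)=\kappa_a^{-1}(c+C\xi)$ on $R(\eta(v)^{b/2})$; there $|C\xi|\le2L\eta^{b/2}\le\varrho_1$. Two boxes will matter: orbits will be found in the small box $R(\eta^b)$ and will be unique in the large box $R(\eta^{b/2})$. The room between them yields the Bowen property.

\subsection{Edges}

There is an edge $v\to w$ if the following hold, with $\eta=\eta(v)$.
\begin{itemize}
\item[(E0)] $f(\Psi_v(0))\in\kappa_{a_w}^{-1}(\Omega_{a_w}^{\varrho/2})$, so that by (A1) the map $F(\xi)=C_w^{-1}\big(f_{a_va_w}(c_v+C_v\xi)-c_w\big)$ is defined, $C^1$ and injective on $R(\eta^{b/2})$ with invertible differential; and $|F(0)|\le\eta^{2b}$.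
\item[(E1)] $\|DF(0)-\operatorname{diag}(A,B)\|\le\eta^{100}$ for some $A,B$ with $|A|^2=1-s(v)^{-2}$ and $|B|^{-2}=1-u(w)^{-2}$.
\item[(E2)] $K^{-1}\ell(v)\le\ell(w)\le K\ell(v)$.
\item[(E3)] $|\log p(v)-\log\min\{Q(v),e^{g(v)}p(w)\}|\le\eta^{60}$ and\\ $|\log r(w)-\log\min\{Q(w),e^{g(v)}r(v)\}|\le\eta^{60}$.
\end{itemize}
Conditions (E1)--(E3) are approximate forms of Lemma~\ref{lem:algebra} and of \eqref{eq:rec}. We fix $A,B$ for each edge and put $h=F-\operatorname{diag}(A,B)$. By definition of $F$,
\begin{equation}\label{eq:conj}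
f(\Psi_v(\xi))=\Psi_w(F(\xi))\quad\text{whenever }|\xi|\le\eta(v)^{b/2}\text{ and }|F(\xi)|\le\eta(w)^{b/2}.
\end{equation}

\begin{lemma}\label{lem:edges}
Let $v\to w$ be an edge, $\eta=\eta(v)$, $\gamma=\gamma(v)$.
\begin{itemize}
\item[(i)] $e^{-\gamma/10}\eta^t\le\eta(w)^t\le e^{\gamma/10}\eta^t$ for $0\le t\le b$.
\item[(ii)] $|A|\le e^{-\gamma}$ and $|B|\ge e^\gamma$.
\item[(iii)] $|h(0)|\le\eta^{2b}$, and $\|Dh\|\le\eta^{97}$ on $R(\eta^{b/2})$; so $h$ is $\eta^{97}$-Lipschitz there.
\end{itemize}
\end{lemma}

\begin{proof}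
(i) By (E3), (V1), Lemma~\ref{lem:slow} and \eqref{eq:vbounds}, $|\log\eta(w)-\log\eta|\le g(v)+2\eta^{60}\le2g(v)\le2\gamma/\Lambda$, and $2b/\Lambda\le1/10$.

(ii) From $1-t\le e^{-t}$ and $s(v)\le\ell(v)/\Lambda$ we get $|A|\le\exp(-\frac12s(v)^{-2})\le\exp(-\frac12\Lambda^2\gamma)\le e^{-\gamma}$. In the same way, with (E2), $|B|\ge\exp(\frac12\Lambda^2\ell(w)^{-2})\ge\exp(\Lambda^2\gamma/2K^2)\ge e^\gamma$.

(iii) By (A1), \eqref{eq:vbounds}, (E2) and $b\theta/2\ge100$, for $|\xi|\le\eta^{b/2}$,
\[
\|DF(\xi)-DF(0)\|\le\ell(w)\cdot L(2L\eta^{b/2})^\theta\cdot2L\le c_0\,\ell(v)\,\eta^{100}\le\eta^{99}.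
\]
Adding (E1), $\|Dh\|\le\eta^{99}+\eta^{100}\le\eta^{97}$.
\end{proof}

Part (iii) is where the H\"older hypothesis enters: it bounds the nonlinearity on the box by a large power of $\eta$, which beats the gap $\gamma\ge\eta^{1/50}$. A mere modulus of continuity for $Df$ would give no such power.

Let $\Sigma$ be the Markov shift of this graph. For $x\in\Sigma$ write $\eta_i=\eta(x_i)$, and likewise $\gamma_i,\ell_i,s_i,u_i$; write $F_i,A_i,B_i,h_i$ for the data of the edge $x_i\to x_{i+1}$. With no fixed rate, the only substitute for exponential contraction is the divergence of the sum of the gaps, and this is why we restrict to the recurrent part: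
\begin{equation}\label{eq:diverge}
\sum_{i\ge0}\gamma_i=\sum_{i<0}\gamma_i=\infty\qquad\text{for }x\in\Sigma^\#.
\end{equation}

\section{Shadowing}\label{sec:shadow}

\begin{lemma}\label{lem:shadow}
\begin{itemize}
\item[(i)] For $x\in\Sigma$ there is a sequence $(\xi_i)_{i\in\mathbb Z}$ with $|\xi_i|\le\eta_i^b$ and $\xi_{i+1}=F_i(\xi_i)$ for all $i$.
\item[(ii)] For $x\in\Sigma^\#$ there is at most one sequence with $|\xi_i|\le\eta_i^{b/2}$ and $\xi_{i+1}=F_i(\xi_i)$ for all $i$.
\end{itemize}
\end{lemma}

\begin{proof}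
(i) We solve for the contracted coordinate forward and for the expanded one backward. On the compact convex subset $\mathcal X=\prod_iR(\eta_i^b)$ of $(\mathbb R^2)^{\mathbb Z}$, with the product topology, define the continuous map $T$ by
\[
(T\xi)^1_{i+1}=A_i\xi_i^1+h_i^1(\xi_i),\qquad(T\xi)^2_i=B_i^{-1}\big(\xi_{i+1}^2-h_i^2(\xi_i)\big).
\]
Its fixed points are the required sequences. Since the gaps $\gamma_i$ are not bounded below, we have no uniform contraction constant for $T$, and we use (F3). By Lemma~\ref{lem:edges}(iii), $|h_i(\xi_i)|\le\eta_i^{2b}+\eta_i^{97+b}\le\eta_i^{40}\eta_i^{b}$. By Lemma~\ref{lem:edges}(i),(ii) and \eqref{eq:gap},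
\begin{align*}
|(T\xi)^1_{i+1}|&\le(e^{-\gamma_i}+\eta_i^{40})\eta_i^b\le e^{-\gamma_i/2}\eta_i^b\le\eta_{i+1}^b,\\
|(T\xi)^2_i|&\le e^{-\gamma_i}(e^{\gamma_i/10}+\eta_i^{40})\eta_i^b\le\eta_i^b .
\end{align*}
So $T\mathcal X\subset\mathcal X$, and $T$ has a fixed point.

(ii) Let $\Delta_i$ be the difference of two distinct such sequences. Then $|\Delta_i|\le2$, all $\Delta_i$ are nonzero because the $F_i$ are injective maps, and each coordinate of $\Delta_{i+1}-\operatorname{diag}(A_i,B_i)\Delta_i$ is $O^*(\eta_i^{97}|\Delta_i|)$. Suppose $|\Delta_i^2|\ge|\Delta_i^1|$ for some $i$. Then $|\Delta^2_{i+1}|\ge(e^{\gamma_i}-\eta_i^{97})|\Delta_i^2|\ge e^{\gamma_i/2}|\Delta_i^2|$ and $|\Delta^1_{i+1}|\le(e^{-\gamma_i}+\eta_i^{97})|\Delta_i^2|\le|\Delta_{i+1}^2|$. The assumption propagates, and $|\Delta_{i+n}|\ge\exp(\frac12\sum_{i\le k<i+n}\gamma_k)|\Delta_i|\to\infty$ by \eqref{eq:diverge}, a contradiction. Otherwise $|\Delta_i|=|\Delta_i^1|$ for all $i$, so $|\Delta_{i+1}|\le(e^{-\gamma_i}+\eta_i^{97})|\Delta_i|\le e^{-\gamma_i/2}|\Delta_i|$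 and $|\Delta_{-n}|\ge\exp(\frac12\sum_{-n\le k<0}\gamma_k)|\Delta_0|\to\infty$, again a contradiction.
\end{proof}

For $x\in\Sigma^\#$ let $(\xi_i)$ be the unique sequence given by Lemma~\ref{lem:shadow}, and put $\pi(x)=\Psi_{x_0}(\xi_0)$. By \eqref{eq:conj}, $f^i\pi(x)=\Psi_{x_i}(\xi_i)$ for all $i$, and by uniqueness the sequence of $\sigma x$ is $(\xi_{i+1})$, so $\pi\circ\sigma=f\circ\pi$.

\begin{lemma}\label{lem:cont}
The map $\pi:\Sigma^\#\to M$ is continuous.
\end{lemma}

\begin{proof}
Let $x^{(n)}\to x$ in $\Sigma^\#$, with sequences $\xi^{(n)}$ and $\xi$. For each $i$, $x_i^{(n)}=x_i$ for large $n$. So every subsequence has a further subsequence along which $\xi_i^{(n)}\to\zeta_i$ for all $i$, with $|\zeta_i|\le\eta_i^b$ and $\zeta_{i+1}=F_i(\zeta_i)$. By Lemma~\ref{lem:shadow}(ii), $\zeta=\xi$. Hence $\xi_0^{(n)}\to\xi_0$ and $\pi(x^{(n)})=\Psi_{x_0}(\xi_0^{(n)})\to\pi(x)$.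
\end{proof}

From now on $Z=\pi(\Sigma^\#)$.

\section{The point determines the size of its charts}\label{sec:inverse}

A locally finite Bowen relation requires that all codes of a point $z$ use, at time $i$, charts of comparable size. We prove more: $\eta(x_i)$ is comparable to the canonical size $\eta(z_i)$. We first recover $\ell$, then $p$ and $r$.

\subsection{Recovering $\ell$}

The number $s(z)^2$ is an infinite sum along the orbit, while $s(x_0)$ is a datum of one vertex. They are linked by the exact value of $|A|$ prescribed in (E1). Suppose all errors vanish, and let $w_i=(w_i^1,0)$ be the coordinates of the iterates $\tilde e_i$ of a stable vector, $N_i=|w_i^1|^2$. Then $|\tilde e_i|^2=s_i^{-2}N_i$ and $N_{i+1}=(1-s_i^{-2})N_i$, so $|\tilde e_i|^2=N_i-N_{i+1}$, and the series telescopes: $\sum_{i\geq0}|\tilde e_i|^2=N_0=s_0^2|\tilde e_0|^2$ as soon as $N_i\to0$. With errors, the $i$-th term carries a relative error that is a power of $\eta_i$, and $\eta_i$ may be much larger than $\eta_0$. But $\eta_i$ grows more slowly than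 $N_i$ decays, and the total error remains a power of $\eta_0$.

\begin{lemma}\label{lem:ell}
Let $x\in\Sigma^\#$ and $z=\pi(x)$. Then $z$ is split, and $|\log\ell(z_i)-\log\ell(x_i)|\le\eta_i^{40}$ for all $i$.
\end{lemma}

\begin{proof}
Let $J_i=DF_i(\xi_i)$; it is invertible and $\|J_i-\operatorname{diag}(A_i,B_i)\|\le\eta_i^{97}$. Consider the cones $\mathcal K_i^s=\{|w^2|\le\eta_i^{50}|w^1|\}$ and $\mathcal K_i^u=\{|w^1|\le\eta_i^{50}|w^2|\}$. We use Lemma~\ref{lem:edges} and \eqref{eq:gap} freely.

\emph{Step 1: $J_i^{-1}\mathcal K^s_{i+1}\subset\mathcal K_i^s$ and $J_i\mathcal K_i^u\subset\mathcal K^u_{i+1}$.} Let $w\notin\mathcal K_i^s$. Then $w^2\ne0$ and $|w|\le\eta_i^{-50}|w^2|$, so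
\begin{align*}
|(J_iw)^2|&\ge(e^{\gamma_i}-\eta_i^{47})|w^2|\ge e^{\gamma_i/2}|w^2|,\\
|(J_iw)^1|&\le(e^{-\gamma_i}+\eta_i^{97})\eta_i^{-50}|w^2|\le e^{-\gamma_i/2}\eta_i^{-50}|w^2| .
\end{align*}
Thus $(J_iw)^2\ne0$ and $|(J_iw)^2|\ge e^{\gamma_i}\eta_i^{50}|(J_iw)^1|$, with $e^{\gamma_i}\eta_i^{50}>\eta_{i+1}^{50}$; so $J_iw\notin\mathcal K^s_{i+1}$. Now let $w\in\mathcal K_i^u$, so $|w|=|w^2|$. Then $|(J_iw)^2|\ge e^{\gamma_i/2}|w^2|$ and $|(J_iw)^1|\le(e^{-\gamma_i}+\eta_i^{47})\eta_i^{50}|w^2|\le e^{-\gamma_i/2}\eta_i^{50}|w^2|$, whence $|(J_iw)^1|\le e^{-\gamma_i}\eta_i^{50}|(J_iw)^2|\le\eta_{i+1}^{50}|(J_iw)^2|$.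

\emph{Step 2: two invariant sequences.} By Step 1 the cones $J_0^{-1}\cdots J_{n-1}^{-1}\mathcal K_n^s$, $n\ge0$, form a decreasing sequence of nonempty compact subsets of the projective line. Take $w_0\neq0$ in the intersection and define $w_i$, $i\in\mathbb Z$, by $w_{i+1}=J_iw_i$. Then $w_i\in\mathcal K_i^s$ for $i\ge0$ by construction and for $i<0$ by Step 1. This is the \emph{stable sequence}; we normalize $w_0^1=1$. A nonzero vector in $\bigcap_{n\ge0}J_{-1}\cdots J_{-n}\mathcal K^u_{-n}$ gives in the same way the \emph{unstable sequence}, with $w_i\in\mathcal K_i^u$ for all $i$; we normalize $w_0^2=1$. In both cases put $\tilde e_i=D\Psi_{x_i}(\xi_i)w_i\in T_{z_i}M$. Differentiating \eqref{eq:conj} at $\xi_i$ gives $Df\tilde e_i=\tilde e_{i+1}$. Put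
\[
\Gamma_k=\sum_{0\le i<k}\gamma_i,\qquad\Gamma_k'=\sum_{-k\le i<0}\gamma_i,
\]
which tend to infinity by \eqref{eq:diverge}. Lemma~\ref{lem:edges}(i) gives $\eta_k^{47}\le e^{\Gamma_k/10}\eta_0^{47}$ and $\eta_{-k}^{47}\le e^{\Gamma'_k/10}\eta_0^{47}$.

\emph{Step 3: the stable sequence.} Let $N_i=|w_i^1|^2=|w_i|^2>0$, $N_0=1$. From $w_{i+1}^1=A_iw_i^1+O^*(\eta_i^{97})|w_i^1|$ and $|A_i|<1$ we get $N_{i+1}=(1-s_i^{-2})N_i+O^*(3\eta_i^{97})N_i$. Since $s_i^2\le\ell_i^2\le\eta_i^{-1/50}$,
\begin{equation}\label{eq:Ns}
N_i-N_{i+1}=s_i^{-2}N_i\big(1+O^*(\eta_i^{96})\big),\qquad N_{i+1}\le(e^{-\gamma_i}+\eta_i^{97})^2N_i\le e^{-\gamma_i}N_i .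
\end{equation}
Let $x_i=(a,c,C,p,r)$. In the chart $\kappa_a$ the vector $\tilde e_i$ reads $Cw_i$ at $y=c+C\xi_i$, with $|y-c|\le2L\eta_i^b$. By (A2), $\big||Cw_i|_y-|Cw_i|_c\big|\le c_0\eta_i^b|w_i^1|\le\eta_i^{50}|w_i^1|$, and $\big||Cw_i|_c-s_i^{-1}|w_i^1|\big|\le|w_i^2||Ce_2|_c\le\eta_i^{50}|w_i^1|$. As $2\eta_i^{50}s_i\le\eta_i^{49}$,
\begin{equation}\label{eq:es}
|\tilde e_i|^2=s_i^{-2}N_i\big(1+O^*(\eta_i^{49})\big)^2=s_i^{-2}N_i\big(1+O^*(\eta_i^{48})\big).
\end{equation}
Combining with \eqref{eq:Ns}, $|\tilde e_i|^2=(N_i-N_{i+1})(1+O^*(\eta_i^{47}))$. For $i\geq0$ we have $N_i\le e^{-\Gamma_i}$, so $N_i$ decreases to $0$ and $\eta_i^{47}\le\eta_0^{47}N_i^{-1/10}$. Since $t^{-1/10}\ge N_i^{-1/10}$ on $[N_{i+1},N_i]$,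
\begin{equation}\label{eq:sum}
\Big|\sum_{i\ge0}|\tilde e_i|^2-1\Big|\le\eta_0^{47}\sum_{i\ge0}N_i^{-1/10}(N_i-N_{i+1})\le\eta_0^{47}\int_0^1t^{-1/10}\,dt\le2\eta_0^{47}.
\end{equation}

\emph{Step 4: the unstable sequence.} Let now $N_i=|w_i^2|^2=|w_i|^2$, $N_0=1$. Since $|B_i|\ge1$, $w^2_{i+1}=B_iw_i^2(1+O^*(\eta_i^{97}))$, so $N_i=(1-u_{i+1}^{-2})N_{i+1}(1+O^*(4\eta_i^{97}))$. Using $\eta_i^{97}\le2\eta_{i+1}^{97}$ and $u_{i+1}^2\le\eta_{i+1}^{-1/50}$,
\[
N_{i+1}-N_i=u_{i+1}^{-2}N_{i+1}\big(1+O^*(\eta_{i+1}^{96})\big),\qquad N_{i+1}\ge(e^{\gamma_i}-\eta_i^{97})^2N_i\ge e^{\gamma_i}N_i .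
\]
The computation leading to \eqref{eq:es}, with the coordinates exchanged, gives $|\tilde e_i|^2=u_i^{-2}N_i(1+O^*(\eta_i^{48}))$. Hence $|\tilde e_{-k}|^2=(N_{-k}-N_{-k-1})(1+O^*(\eta_{-k}^{47}))$. As $N_{-k}\le e^{-\Gamma_k'}$ decreases to $0$ and $\eta_{-k}^{47}\le\eta_0^{47}N_{-k}^{-1/10}$, the estimate \eqref{eq:sum} holds for $\sum_{k\ge0}|\tilde e_{-k}|^2$.

\emph{Step 5: $z$ is split.} The stable $\tilde e_0$ lies in $E^s(z)$, the unstable $\tilde e_0$ lies in $E^u(z)$, and they are independent since $\mathcal K_0^s\cap\mathcal K_0^u=\{0\}$. For the unstable sequence $N_i\ge e^{\Gamma_i}\to\infty$ as $i\to+\infty$; at the infinitely many times $i\ge0$ when $x_i$ is a fixed vertex, $u_i$ is constant, so $|\tilde e_i|$ is unbounded. A vector with a nonzero component along the unstable $\tilde e_0$ thus has unbounded forward images, because its other component tends to $0$; so $E^s(z)$ is the line of the stable $\tilde e_0$. For the stable sequence $N_{-k}\ge e^{\Gamma'_k}$ by \eqref{eq:Ns}, so by \eqref{eq:es} and recurrence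 in the past $|\tilde e_{-k}|$ is unbounded, and $E^u(z)$ is the line of the unstable $\tilde e_0$.

\emph{Step 6: comparison.} For the stable sequence, $C_ze_1=\pm\tilde e_0(\sum_{i\ge0}|\tilde e_i|^2)^{-1/2}$, which by \eqref{eq:sum} reads $\pm(1+O^*(2\eta_0^{47}))\,Cw_0$ in the chart of $x_0=(a,c,C,p,r)$, with $w_0=(1,O^*(\eta_0^{50}))$. The same holds for $C_ze_2$ with $w_0=(O^*(\eta_0^{50}),1)$. So, up to the signs of its columns, the matrix of $C_z$ is $CG$, where $G$ has diagonal entries $1+O^*(2\eta_0^{47})$ and off-diagonal entries $O^*(2\eta_0^{50})$; thus $\det G=1+O^*(5\eta_0^{47})$. By (A2), $j(c+C\xi_0)/j(c)=1+O^*(2L^3\eta_0^b)$. Therefore $\ell(x_0)/\ell(z)=\alpha(z)/\alpha(x_0)=1+O^*(6\eta_0^{47})$, and $|\log\ell(z)-\log\ell(x_0)|\le\eta_0^{40}$. Apply this to $\sigma^ix$.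
\end{proof}

\subsection{Recovering $p$ and $r$}

The numbers $\log p(x_k)$ satisfy the recursion \eqref{eq:rec} up to errors, with coefficients close to those of $z$. Two difficulties arise. First, the recursion does not determine its solution: for constants $q$ and $g>0$, every sequence $y_k=y_0-kg$ with $y_0\le q$ solves $y_k=\min\{q,g+y_{k+1}\}$. Recurrence excludes these solutions. Second, small errors could accumulate over a long time. They do not: at a step where $y$ drops by less than $g_k/2$ there is slack to absorb the error, and at a step where it drops by more, the error is paid for by the decrease of the bounded quantity $e^{30y}$.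

\begin{lemma}\label{lem:recursion}
Let $y_k,q_k,q_k',g_k,g_k',\varepsilon_k$ $(k\ge0)$ be real numbers with
\begin{gather*}
0<\varepsilon_k\le\Lambda^{-100},\qquad\varepsilon_k^{3/100}\le g_k\le\tfrac1{15},\qquad \log(\varepsilon_k/2)\le y_k\le q_k\le-100\log\Lambda,\\
|y_k-\min\{q_k,g_k+y_{k+1}\}|\le\varepsilon_k^{60},\qquad|q_k-q_k'|\le\tfrac1{10},\qquad|g_k-g_k'|\le\varepsilon_k^{39}.
\end{gather*}
Assume that $(y_k)$ takes some value infinitely often. Then $y^*=\inf_{k\geq0}\big(q_k'+\sum_{j<k}g_j'\big)$ satisfies $|y^*-y_0|\le\frac12$.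
\end{lemma}

\begin{proof}
Note that $e^{30y_k}\le\Lambda^{-3000}\le\frac1{60}$ and $3\varepsilon_k^{39}\le g_k/2$. Since $1-e^{-t}\ge t/15$ on $[0,1]$,
\begin{equation}\label{eq:drop}
y_{k+1}\le y_k-\tfrac12g_k\ \Longrightarrow\ e^{30y_k}-e^{30y_{k+1}}\ge e^{30y_k}(1-e^{-15g_k})\ge e^{30y_k}g_k\ge2^{-30}\varepsilon_k^{30.03}\ge4\varepsilon_k^{39}.
\end{equation}

\emph{Lower bound.} Let $\Phi_k=y_k+\sum_{j<k}(g_j-3\varepsilon_j^{39})-e^{30y_k}$ and $D=y_{k+1}-y_k$. The recursion gives $D\ge-g_k-\varepsilon_k^{60}$, and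
\[
\Phi_{k+1}-\Phi_k=D+g_k-3\varepsilon_k^{39}+\big(e^{30y_k}-e^{30y_{k+1}}\big).
\]
If $D\ge0$, the bracket is at least $-30e^{30y_{k+1}}D\ge-D/2$, and the increment is at least $g_k-3\varepsilon_k^{39}\ge0$. If $-g_k/2\le D<0$, the bracket is positive and the increment is at least $g_k/2-3\varepsilon_k^{39}\ge0$. If $D<-g_k/2$, by \eqref{eq:drop} the increment is at least $-\varepsilon_k^{60}-3\varepsilon_k^{39}+4\varepsilon_k^{39}\ge0$. So $\Phi_k\ge\Phi_0\ge y_0-\frac1{10}$, and for all $k$
\[
q_k'+\sum_{j<k}g_j'\ge y_k-\tfrac1{10}+\sum_{j<k}(g_j-\varepsilon_j^{39})\ge\Phi_k-\tfrac1{10}\ge y_0-\tfrac15 .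
\]

\emph{Upper bound.} If $y_j<q_j-\varepsilon_j^{60}$, the minimum in the recursion is not $q_j$, so $y_{j+1}\le y_j-g_j+\varepsilon_j^{60}\le y_j-g_j/2$. If this held for all $j$, then $(y_j)$ would be strictly decreasing, contrary to the assumption. Let $k$ be the least index with $y_k\ge q_k-\varepsilon_k^{60}$. Summing over $j<k$, we get $y_k+\sum_{j<k}g_j\le y_0+\sum_{j<k}\varepsilon_j^{60}$ and, by \eqref{eq:drop}, $4\sum_{j<k}\varepsilon_j^{39}\le e^{30y_0}\le\frac1{60}$. Hence
\[
y^*\le q_k'+\sum_{j<k}g_j'\le y_k+\varepsilon_k^{60}+\tfrac1{10}+\sum_{j<k}(g_j+\varepsilon_j^{39})\le y_0+\tfrac15+2\sum_{j<k}\varepsilon_j^{39}\le y_0+\tfrac12 .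
\]
\end{proof}

\begin{lemma}\label{lem:eta}
Let $x\in\Sigma^\#$ and $z=\pi(x)$. Then $e^{-1/2}\le\eta(x_i)/\eta(z_i)\le e^{1/2}$ for all $i$.
\end{lemma}

\begin{proof}
Replacing $x$ by $\sigma^ix$, it suffices to show $|\log p(x_0)-\log p(z)|\le\frac12$ and $|\log r(x_0)-\log r(z)|\le\frac12$. For $p$, apply Lemma~\ref{lem:recursion} with
\[
y_k=\log p(x_k),\ \ q_k=\log Q(x_k),\ \ g_k=g(x_k),\ \ \varepsilon_k=\eta_k,\ \ q_k'=\log Q(z_k),\ \ g_k'=g(z_k),
\]
so that $y^*=\log p(z)$. For $r$, use the edges $x_{-k-1}\to x_{-k}$ and take $y_k=\log r(x_{-k})$, $q_k=\log Q(x_{-k})$, $q_k'=\log Q(z_{-k})$, but $g_k=g(x_{-k-1})$, $g_k'=g(z_{-k-1})$, $\varepsilon_k=\eta_{-k-1}$, so that $y^*=\log r(z)$; here $e^{y_k}\ge\eta_{-k}\ge\varepsilon_k/2$ by Lemma~\ref{lem:edges}(i). In both cases the recursion is (E3), the bounds on $g_k$ and $y_k$ come from \eqref{eq:vbounds}, $\ell\geq\Lambda$ and (V1), and some value recurs because some vertex recurs. By Lemma~\ref{lem:ell}, $|q_k-q_k'|\le100\Lambda^{-4000}\le\frac1{10}$, and $|g_k-g_k'|\le3\varepsilon_k^{40}\le\varepsilon_k^{39}$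 because $t\mapsto e^{-3t}$ is $3$-Lipschitz on $[0,\infty)$.
\end{proof}

\subsection{The Bowen relation}

For $v,v'\in V$ write $v\sim v'$ if
\[
e^{-1}\le\eta(v)/\eta(v')\le e\qquad\text{and}\qquad\Psi_v\big(R(\eta(v)^b)\big)\cap\Psi_{v'}\big(R(\eta(v')^b)\big)\ne\emptyset .
\]
This relation is reflexive and symmetric. It is locally finite by Lemma~\ref{lem:vertices}, since $v'\sim v$ implies $\eta(v')\ge e^{-1}\eta(v)$.

\begin{lemma}\label{lem:bowen}
For $x,x'\in\Sigma^\#$: $\pi(x)=\pi(x')$ if and only if $x_i\sim x_i'$ for all $i$.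
\end{lemma}

\begin{proof}
If $\pi(x)=\pi(x')=z$, both $\eta(x_i)$ and $\eta(x_i')$ are within a factor $e^{1/2}$ of $\eta(z_i)$ by Lemma~\ref{lem:eta}, and both small boxes contain $z_i$.

Conversely, assume $x_i\sim x_i'$ for all $i$ and let $z'=\pi(x')$. We read the orbit of $z'$ in the charts of $x$. By (A3) and $\|C\|\le2L$, the image of the small box of a vertex $v$ has diameter at most $4L^2\eta(v)^b$. The images for $x_i$ and $x_i'$ meet, the first contains $\Psi_{x_i}(0)$, the second contains $z_i'$, and $\eta(x_i')^b\le e^b\eta_i^b$. So $\operatorname{dist}(z_i',\Psi_{x_i}(0))\le8L^2e^b\eta_i^b\le\varrho_1$. By (A3), with $x_i=(a,c,C,p,r)$, the point $\xi_i'=C^{-1}(\kappa_a(z_i')-c)$ is defined, and $|\xi_i'|\le\ell_i\cdot8L^3e^b\eta_i^b\le\eta_i^{b/2}$ by \eqref{eq:absorb}. Thus $z_i'=\Psi_{x_i}(\xi_i')$, and $F_i(\xi_i')=\xi'_{i+1}$ by the definition of $F_i$. Uniqueness in the large boxes (Lemma~\ref{lem:shadow}(ii)) gives $\xi_0'=\xi_0$, that is, $z'=\pi(x)$.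
\end{proof}

\section{Discretizing the orbits of a hyperbolic measure}\label{sec:discretize}

It remains to show that the graph has enough paths. We round the ideal data of Section~\ref{sec:lyapunov} to the grid. The mesh is of order $\eta^{8b}$, far below all tolerances in (E0)--(E3). The one inequality with no tolerance is (V1), which is an equality for the ideal data when $p(z)=Q(z)$; we make room for it by lowering $p$ and $r$ by a factor $e^{-\eta^{70}}$, which (E3) tolerates.

\begin{lemma}\label{lem:discretize}
Let $z\in M_*$ with $\eta(z_i)>0$ for all $i$. Assume that for some $t>0$ we have $\eta(z_i)\ge t$ for infinitely many $i>0$ and infinitely many $i<0$. Then $z\in Z$.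
\end{lemma}

\begin{proof}
For each $i$ choose $a_i$ with $\hat c_i:=\kappa_{a_i}(z_i)\in\Omega_{a_i}$, and let $\hat C_i$ be the matrix of $C_{z_i}$ in this chart. Put $\hat\eta_i=\eta(z_i)$, $\hat\ell_i=\ell(z_i)$, let $m_i$ be the integer with $2^{-m_i-1}<\hat\eta_i\le2^{-m_i}$, and let $\delta_i=2^{-8bm_i}\le(2\hat\eta_i)^{8b}$. By \eqref{eq:rec} and Lemma~\ref{lem:slow} with $\tau=0$, $\hat\eta_{i+1}/\hat\eta_i\in[e^{-1},e]$. As $8b\theta\ge1600$,
\begin{equation}\label{eq:mesh}
\delta_i,\ \delta_{i+1}\le c_0\hat\eta_i^{8b},\qquad\delta_i^\theta\le c_0\hat\eta_i^{1600}.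
\end{equation}
The proof of \eqref{eq:vbounds} used only that the columns have norm less than $1$, so $\|\hat C_i\|\le2L$ and $\|\hat C_i^{-1}\|\le\hat\ell_i$; also $\hat\ell_{i+1}\le K_0\hat\ell_i$.

Choose $v_i=(a_i,c_i,C_i,p_i,r_i)$ with all entries of $c_i,C_i,p_i,r_i$ in $\delta_i\mathbb Z$, the entries of $c_i$ and $C_i$ within $\delta_i$ of those of $\hat c_i$ and $\hat C_i$, and
\[
e^{-2\hat\eta_i^{70}}\le p_i/p(z_i)\le e^{-\hat\eta_i^{70}},\qquad e^{-2\hat\eta_i^{70}}\le r_i/r(z_i)\le e^{-\hat\eta_i^{70}} .
\]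
This is possible since the allowed intervals for $p_i,r_i$ have length at least $\frac12\hat\eta_i^{70}\cdot\hat\eta_i>\delta_i$. Note $|c_i-\hat c_i|\le\delta_i$ and $\|C_i-\hat C_i\|\le2\delta_i$.

\emph{$v_i$ is a vertex.} We have $c_i\in\Omega_{a_i}^{\varrho/4}$ as $\delta_i\le\varrho_1$. By (A2), for $k=1,2$,
\begin{equation}\label{eq:cols}
\big||C_ie_k|_{c_i}-|\hat C_ie_k|_{\hat c_i}\big|\le L\delta_i+L^2\delta_i,
\end{equation}
and $|\hat C_ie_k|_{\hat c_i}\le(1+L_0^{-2})^{-1/2}$ by Lemma~\ref{lem:algebra}. So $|C_ie_k|_{c_i}\le t_0$ and $|\hat C_ie_k|_{\hat c_i}\le t_0$, where $t_0=\frac12\big(1+(1+L_0^{-2})^{-1/2}\big)<1$. Write $C_i=\hat C_i(I+H)$ with $\|H\|\le2\hat\ell_i\delta_i\leq\frac14$. Then $C_i$ is invertible, $|\det(I+H)-1|\le3\|H\|$, and $|j(c_i)/j(\hat c_i)-1|\le L^2\delta_i$, so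
\begin{equation}\label{eq:ellclose}
|\log\ell(v_i)-\log\hat\ell_i|\le c_0\hat\ell_i\delta_i\le\hat\eta_i^{100}.
\end{equation}
Hence $p_i,r_i\le e^{-\hat\eta_i^{70}}Q(z_i)\le e^{-\hat\eta_i^{70}+100\hat\eta_i^{100}}Q(v_i)\le Q(v_i)$, which is (V1). Next, $\frac12\hat\eta_i\le\eta(v_i)\le\hat\eta_i$, so $2^{-m_i-2}<\eta(v_i)\le2^{-m_i}$: the level of $v_i$ is $m_i$ or $m_i+1$, and (V2) holds because $2^{-8bm_i}\mathbb Z\subset2^{-8b(m_i+1)}\mathbb Z$. We record $\|C_{i+1}^{-1}\|\le\ell(v_{i+1})\le2K_0\hat\ell_i$, and, by \eqref{eq:absorb} with $c_0\ge2^{2b+1}$,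
\begin{equation}\label{eq:convert}
\hat\eta_i^{\,n+1}\le\tfrac12\eta(v_i)^n\qquad(0\le n\le2b).
\end{equation}

\emph{$v_i\to v_{i+1}$ is an edge.} Write $f_i=f_{a_ia_{i+1}}$. By (A1) at $\hat c_i$, it is defined on $\hat c_i+R(\varrho_1)\ni c_i$, and $f_i(\hat c_i)=\hat c_{i+1}\in\Omega_{a_{i+1}}$.

(E0) We have $|f_i(c_i)-\hat c_{i+1}|\le L\delta_i\le\varrho/2$, which is the first condition, and $|F(0)|\le2K_0\hat\ell_i(L\delta_i+\delta_{i+1})\le\hat\eta_i^{8b-1}\le\eta(v_i)^{2b}$ by \eqref{eq:mesh} and \eqref{eq:convert}.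

(E1) By Lemma~\ref{lem:algebra}, $\hat C_{i+1}^{-1}Df_i(\hat c_i)\hat C_i=\operatorname{diag}(\hat A,\hat B)$ with $\hat A=A(z_i)$, $\hat B=B(z_i)$. The difference $DF(0)-\operatorname{diag}(\hat A,\hat B)$ equals
\[
(C_{i+1}^{-1}-\hat C_{i+1}^{-1})Df_i(c_i)C_i+\hat C_{i+1}^{-1}\big(Df_i(c_i)-Df_i(\hat c_i)\big)C_i+\hat C_{i+1}^{-1}Df_i(\hat c_i)(C_i-\hat C_i).
\]
Since $C_{i+1}^{-1}-\hat C_{i+1}^{-1}=C_{i+1}^{-1}(\hat C_{i+1}-C_{i+1})\hat C_{i+1}^{-1}$, its norm is at most $c_0\hat\ell_i^2(\delta_{i+1}+\delta_i^\theta+\delta_i)\le\hat\eta_i^{101}\le\frac12\eta(v_i)^{100}$. Let $A,B$ have the signs of $\hat A,\hat B$ and the moduli required in (E1). Then $|A|=(1-|C_ie_1|_{c_i}^2)^{1/2}$ and $|\hat A|=(1-|\hat C_ie_1|_{\hat c_i}^2)^{1/2}$, while $|B|,|\hat B|$ are given by the exponent $-\frac12$ and the second columns at time $i+1$. The functions $t\mapsto(1-t^2)^{\pm1/2}$ are $c_0$-Lipschitz on $[0,t_0]$, so \eqref{eq:cols} gives $|A-\hat A|,|B-\hat B|\le c_0(\delta_i+\delta_{i+1})\le\frac12\eta(v_i)^{100}$.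

(E2) By \eqref{eq:ellclose}, $\ell(v_{i+1})/\ell(v_i)$ is within a factor $2$ of $\hat\ell_{i+1}/\hat\ell_i\in[K_0^{-1},K_0]$, and $K=2K_0$.

(E3) For the data of $z_i,z_{i+1}$ the two quantities in (E3) vanish by \eqref{eq:rec}. Passing to $v_i,v_{i+1}$ changes $\log p,\log r$ at time $n\in\{i,i+1\}$ by at most $2\hat\eta_n^{70}$, and, by \eqref{eq:ellclose}, $\log Q$ by at most $100\hat\eta_n^{100}$ and $g$ by at most $3\hat\eta_n^{100}$. A minimum moves by at most the largest change of its arguments. Since $\hat\eta_{i+1}\le e\hat\eta_i$, each quantity in (E3) is at most $c_0\hat\eta_i^{70}\le\hat\eta_i^{61}\le\eta(v_i)^{60}$.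

So $x=(v_i)\in\Sigma$. When $\hat\eta_i\ge t$, the vertex $v_i$ lies in the finite set $\{\eta(v)\ge t/2\}$; by assumption this happens infinitely often in both directions, so $x\in\Sigma^\#$. Finally, $\xi_i=C_i^{-1}(\hat c_i-c_i)$ satisfies $|\xi_i|\le\ell(v_i)\delta_i\le\hat\eta_i^{8b-1}\le\eta(v_i)^b$ and $F_i(\xi_i)=C_{i+1}^{-1}(f_i(\hat c_i)-c_{i+1})=\xi_{i+1}$. By Lemma~\ref{lem:shadow}(ii) this is the sequence that defines $\pi(x)$, so $\pi(x)=\Psi_{v_0}(\xi_0)=z$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:A}]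
By Lemmas~\ref{lem:cont} and~\ref{lem:bowen}, $(\Sigma,\sim,\pi)$ is a Bowen coding of $f$. Its image $Z$ is invariant and universally measurable, so $\mu(Z)\in\{0,1\}$ for every measure $\mu$. By Lemma~\ref{lem:ell}, $Z\subset M_*$; so if $\mu(Z)=1$, then $\mu$ is hyperbolic by Lemma~\ref{lem:measures}(i). Conversely, let $\mu$ be hyperbolic. By Lemma~\ref{lem:measures}(ii), $\eta$ is measurable and positive on an invariant set of full measure in $M_*$; choose $t>0$ with $\mu\{\eta\ge t\}>0$. By recurrence, a.e.\ $z$ satisfies the hypotheses of Lemma~\ref{lem:discretize}, so $\mu(Z)=1$.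
\end{proof}

With Propositions~\ref{prop:A} and~\ref{prop:B} established, the proof of Theorem~\ref{thm:main} given in Section~\ref{sec:reduction} is complete.

\begin{thebibliography}{9}

\bibitem{Buzzi}
Jerome Buzzi, \emph{The degree of Bowen factors and injective codings of diffeomorphisms}, arXiv:1807.04017 (2018).

\end{thebibliography}
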